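\title{Infinite matroids with a base packing and a base covering but no base partitioning}

\begin{abstract}
A family of matroids on a common ground set, each finitary or cofinitary, admits a base partitioning as soon as it admits both a base packing and a base covering. Under the Continuum Hypothesis this fails for arbitrary matroids. We show that no set-theoretic hypothesis is needed: we construct, in ZF, an explicit countable matroid $N$ such that two copies of $N$ admit a base packing and a base covering but no base partitioning. The matroid arises from a finitary matroid by removing one element from each base in a suitable class of bases. The same construction gives counterexamples consisting of $k$ copies of one matroid for every finite $k\ge 2$, and a counterexample consisting of two matroids, one of which is a direct sum of copies of $U_{1,2}$. It also determines all ground sets and index sets that carry a counterexample.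
\end{abstract}

\section{Introduction}\label{sec:intro}

Matroids in this paper may be infinite, in the sense of Bruhn, Diestel, Kriesell, Pendavingh and Wollan. We write $S+y=S\cup\{y\}$ and $S-x=S\setminus\{x\}$. A \emph{matroid} $M$ on a set $E$ is given by a collection $\mathcal I$ of subsets of $E$, the \emph{independent} sets, such that the following axioms hold; maximality refers to inclusion.
\begin{itemize}
\item[(I1)] $\emptyset\in\mathcal I$.
\item[(I2)] $\mathcal I$ is closed under taking subsets.
\item[(I3)] If $S\in\mathcal I$ is not maximal in $\mathcal I$ and $T\in\mathcal I$ is maximal in $\mathcal I$, then there is $y\in T\setminus S$ with $S+y\in\mathcal I$.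
\item[(IM)] If $I\subseteq X\subseteq E$ and $I\in\mathcal I$, then $\{J\in\mathcal I: I\subseteq J\subseteq X\}$ has a maximal element.
\end{itemize}
The \emph{bases} of $M$ are the maximal independent sets, and the \emph{circuits} are the minimal dependent sets. The \emph{dual} of $M$ is the matroid whose bases are the complements of the bases of $M$, and its circuits are the \emph{cocircuits} of $M$. The matroid $M$ is \emph{finitary} if all its circuits are finite and \emph{cofinitary} if all its cocircuits are finite. On a finite ground set (IM) holds automatically, the axioms define matroids in the usual sense, and all bases of $M$ have the same size, the rank $r(M)$.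

Let $\mathcal M=(M_i:i\in K)$ be a family of matroids on the same ground set $E$, and let $B_i$ be a base of $M_i$ for each $i\in K$. The family $(B_i:i\in K)$ is a \emph{base covering} of $\mathcal M$ if $\bigcup_{i\in K}B_i=E$, a \emph{base packing} if the $B_i$ are pairwise disjoint, and a \emph{base partitioning} if it is both. (Some of the $B_i$ may be empty.)

A covering says that the matroids are together large enough for $E$, and a packing says that they are together small enough. If $E$ is finite, the two statements combine by counting: a covering and a packing give
\begin{equation}\label{eq:count}
|E|\le\sum_{i\in K}r(M_i)\le |E|,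
\end{equation}
so the disjoint bases of any packing have $|E|$ elements in total, and the packing is a partitioning. If $E$ is infinite, this count carries no information, since disjoint infinite bases of total size $|E|$ may still miss elements of $E$. Two known results describe what remains of the conclusion.

\begin{theorem}\label{thm:A}
Let $\mathcal M$ be a family of matroids on a common ground set, each of which is finitary or cofinitary. Then $\mathcal M$ admits a base partitioning if and only if it admits both a base covering and a base packing.
\end{theorem}

\begin{theorem}\label{thm:B}
Assuming the Continuum Hypothesis, there is a countable matroid $M$ such that the family consisting of two copies of $M$ admits a base packing and a base covering, but no base partitioning.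
\end{theorem}

Call a family of matroids on a common ground set a \emph{counterexample} if it admits a base covering and a base packing but no base partitioning. By Theorem~\ref{thm:B} it is consistent that counterexamples exist. The following question is posed by Erde, Gollin, Jo\'o, Knappe and Pitz~\cite{EGJKP}.

\begin{quote}
\emph{Does ZFC alone prove that there is a counterexample?}
\end{quote}

By Theorem~\ref{thm:A}, some member of a counterexample has both an infinite circuit and an infinite cocircuit. Even on a countable ground set a matroid is a collection of up to continuum many sets, so the existence of such a matroid with prescribed behavior could well depend on the set theory, and one might guess that a hypothesis such as CH is needed. It is not. Throughout, $\omega=\{0,1,2,\dots\}$.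

\begin{theorem}\label{thm:main}
It is a theorem of ZF that there is a matroid $N$ on $\omega$, given explicitly in Section~\ref{sec:copies}, such that the family consisting of two copies of $N$ admits a base packing and a base covering, but no base partitioning. Hence the analogue of Theorem~\ref{thm:A} for arbitrary matroids is false in ZFC.
\end{theorem}

The construction is flexible enough to give three strengthenings. The first concerns the number of copies.

\begin{theorem}\label{thm:k}
For every integer $k\ge 2$ there is a matroid $N_k$ on $\omega$ such that the family of $k$ copies of $N_k$ admits a base packing and a base covering, but no base partitioning.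
\end{theorem}

For the other two, recall that the \emph{direct sum} of matroids $M_j$ on pairwise disjoint sets $E_j$ is the matroid on $\bigcup_jE_j$ in which $S$ is independent if $S\cap E_j$ is independent in $M_j$ for every $j$. A set is maximal independent exactly if each of its traces $S\cap E_j$ is, so (I3) follows by working in one summand in which $S\cap E_j$ is not maximal, (IM) follows summand by summand, and the bases are the unions of one base from each summand. Let $U_{1,2}$ be the matroid on two elements whose bases are the two singletons, and let $F$ be the direct sum of copies of $U_{1,2}$ on the pairs $\{2i,2i+1\}$, $i\in\omega$. The bases of $F$ are the \emph{transversals}, the sets that meet each pair in exactly one element. The circuits of $F$ are the pairs. The complement of a transversal is a transversal, so $F$ is its own dual, and $F$ is both finitary and cofinitary.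

\begin{theorem}\label{thm:F}
There is a matroid $N'$ on $\omega$ such that the family $(F,N')$ admits a base packing and a base covering, but no base partitioning.
\end{theorem}

\begin{theorem}\label{thm:EK}
Let $E$ and $K$ be sets. There is a family $(M_i:i\in K)$ of matroids on $E$ with a base packing and a base covering but no base partitioning if and only if $E$ is infinite and $|K|\ge 2$. In that case all but one of the $M_i$ can be chosen to be direct sums of matroids on at most two elements.
\end{theorem}

All the examples come from one finitary matroid, in which a set is independent if it has at most $n+1$ elements in the $n$th member of a fixed chain of finite sets. Section~\ref{sec:walks} introduces it, reads its independent sets as walks below a ceiling, and finds by hand the bases that take part in partitionings. Section~\ref{sec:lower} shows that any class of its bases that is invariant under finite changes can be declared dependent without destroying the matroid axioms; this is the main step. Sections~\ref{sec:copies} and~\ref{sec:mixed} choose the class.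

\section{Sets as walks below a ceiling}\label{sec:walks}

We say \emph{eventually} for ``for all sufficiently large $n$'' and \emph{infinitely often} for ``for infinitely many $n$''.

The count \eqref{eq:count} fails for infinite sets, but it survives on finite pieces. So we exhaust $\omega$ by finite sets and count in each of them. An \emph{admissible chain} is a sequence $A_0\subsetneq A_1\subsetneq\cdots$ of finite sets with union $\omega$ and $|A_n|\ge 2n+1$ for all $n$; we put $A_{-1}=\emptyset$. Fix an admissible chain. For $S\subseteq\omega$ and $n\ge0$, the \emph{height of $S$ at time $n$} is
\[
d_n(S)=|S\cap A_n|-n .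
\]
We regard $d_0(S),d_1(S),\dots$ as a walk on the integers and the level $1$ as a ceiling. Let
\[
\mathcal J=\{S\subseteq\omega: d_n(S)\le 1\text{ for all }n\},\qquad
\mathcal B=\{S\in\mathcal J: d_n(S)=1\text{ infinitely often}\}.
\]
Thus $\mathcal J$ consists of the sets whose walk never rises above the ceiling, and $\mathcal B$ of those whose walk also touches it infinitely often. Since heights are monotone in $S$, the collection $\mathcal J$ is closed under subsets.

A finite change of a set shifts the tail of its walk vertically: if $S\triangle S'$ is finite, then
\begin{equation}\label{eq:shift}
d_n(S')-d_n(S)=|S'\setminus S|-|S\setminus S'|\quad\text{for all $n$ with } S\triangle S'\subseteq A_n,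
\end{equation}
and hence eventually. In particular, adding an element $y\notin S$ raises the walk by one from the first time $n$ with $y\in A_n$ on, and does not change it before that time.

For $S\in\mathcal J\setminus\mathcal B$ let $m(S)$ be the last time at which $S$ touches the ceiling, that is, the largest $n$ with $d_n(S)=1$, and $m(S)=-1$ if there is no such $n$.

\begin{lemma}\label{lem:J}
\begin{itemize}
\item[(a)] Every $S\in\mathcal B$ is maximal in $\mathcal J$.
\item[(b)] Let $S\in\mathcal J\setminus\mathcal B$ and $m=m(S)$. Then $\omega\setminus(S\cup A_m)$ is infinite, and $S+y\in\mathcal J$ for every $y\in\omega\setminus(S\cup A_m)$.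
\end{itemize}
In particular, $\mathcal B$ is the set of maximal elements of $\mathcal J$.
\end{lemma}

\begin{proof}
(a) Let $y\notin S$. There is a time $n$ with $y\in A_n$ and $d_n(S)=1$, and then $d_n(S+y)=2$. So $S+y\notin\mathcal J$, and since $\mathcal J$ is closed under subsets, no proper superset of $S$ lies in $\mathcal J$.

(b) From $|S\cap A_n|\le n+1$ and $|A_n|\ge 2n+1$ we get $|A_n\setminus S|\ge n$ for all $n$. So $\omega\setminus S$ is infinite, while $A_m$ is finite. Let $y\notin S\cup A_m$. For $n\le m$ we have $y\notin A_n$, so $d_n(S+y)=d_n(S)\le1$. For $n>m$ we have $d_n(S)\le 0$, so $d_n(S+y)\le 1$.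
\end{proof}

The bound $|A_n|\ge 2n+1$ enters the general theory only here, to make the complement of every $S\in\mathcal J$ infinite. Some such bound is needed: for $A_n=\{0,\dots,n-1\}$ all heights are at most $0$, so $\mathcal B$ is empty although $\omega$ is a maximal element of $\mathcal J$.

We shall see in Section~\ref{sec:lower} that $\mathcal J$ is the collection of independent sets of a matroid, with $\mathcal B$ as its collection of bases. This matroid is finitary: if $S\notin\mathcal J$, then $S\cap A_n\notin\mathcal J$ for some $n$, so a minimal dependent set is finite.

\subsection*{The standard chain}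
The whole idea is visible for the \emph{standard chain} $A_n=\{0,1,\dots,2n\}$, which we fix for the rest of this section. Put $D_0=\{0\}$ and $D_n=A_n\setminus A_{n-1}=\{2n-1,2n\}$ for $n\ge1$. The walk of $S$ starts at height $1$ or $0$ according as $0\in S$ or not, and at time $n\ge 1$ it makes the step $|S\cap D_n|-1$, which is $-1$, $0$ or $+1$. The chain is balanced so that
\begin{equation}\label{eq:reflect}
d_n(S)+d_n(\omega\setminus S)=|A_n|-2n=1\quad\text{for all } n:
\end{equation}
taking the complement reflects the walk in the level $1/2$.

Consider two copies of the finitary matroid $\mathcal J$. Let $\mathrm{Ev}$ and $\mathrm{Od}$ be the sets of even and of odd numbers. Each contains one element of every $D_n$ with $n\ge1$, so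
\begin{equation}\label{eq:evod}
d_n(\mathrm{Ev})=d_n(\mathrm{Od}+0)=1,\qquad d_n(\mathrm{Od})=0\qquad\text{for all }n.
\end{equation}
Thus $\mathrm{Ev}$ and $\mathrm{Od}+0$ are two bases that cover $\omega$, and their walks run along the ceiling.

Partitionings look different. By \eqref{eq:reflect}, both $S$ and $\omega\setminus S$ lie in $\mathcal J$ exactly if the walk of $S$ takes only the values $0$ and $1$, and both lie in $\mathcal B$ exactly if, in addition, each of the two values is taken infinitely often. An example is
\[
P^+=\bigcup_{n\text{ even}}D_n=\{0,3,4,7,8,\dots\},\qquad
Q^+=\bigcup_{n\text{ odd}}D_n=\{1,2,5,6,\dots\},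
\]
with walks $1,0,1,0,\dots$ and $0,1,0,1,\dots$. So the bases in a partitioning leave the ceiling infinitely often, while the bases in our covering do not. This difference is what we exploit.

We want to destroy all partitionings and keep a packing and a covering. Making bases smaller preserves packings. Suppose first that we replace \emph{every} base $B$ by the sets $B-x$, $x\in B$. By \eqref{eq:shift} the new walks are eventually at height at most $0$, whereas $S\cup S'=\omega$ forces $d_n(S)+d_n(S')\ge1$ for all $n$; so the coverings are lost as well. The remedy is to shrink only the bases whose walks leave the ceiling infinitely often. Then $\mathrm{Ev}$ and $\mathrm{Od}+0$ survive as a covering. The partitioning $(P^+,Q^+)$ turns into the packing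
\[
P=P^+-0=\{3,4,7,8,11,12,\dots\},\qquad Q=Q^+-1=\{2,5,6,9,10,\dots\},
\]
which misses $0$ and $1$. Removing $0$ lowers a walk from time $0$ on and removing $1$ lowers it from time $1$ on, so
\begin{equation}\label{eq:PQ}
(d_n(P))_{n\ge0}=(0,-1,0,-1,0,-1,\dots),\qquad (d_n(Q))_{n\ge0}=(0,0,-1,0,-1,0,\dots).
\end{equation}
No new partitioning appears, because a shrunken base visits negative heights, so that its complement rises above the ceiling (Figure~\ref{fig:walks}). What is not evident is that shrinking some bases and keeping the others yields a matroid.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.72,yscale=0.75]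
\begin{scope}
\draw[gray,very thick] (-0.3,1)--(6.3,1);
\draw[gray,thin] (-0.3,0)--(6.3,0) (-0.3,-1)--(6.3,-1) (-0.3,2)--(6.3,2);
\node[left] at (-0.3,2) {$2$}; \node[left] at (-0.3,1) {$1$};
\node[left] at (-0.3,0) {$0$}; \node[left] at (-0.3,-1) {$-1$};
\draw[thick] (0,1)--(1,0)--(2,1)--(3,0)--(4,1)--(5,0)--(6,1) node[above right] {$P^+$};
\draw[thick,dashed] (0,0)--(1,1)--(2,0)--(3,1)--(4,0)--(5,1)--(6,0) node[below right] {$Q^+$};
\end{scope}
\begin{scope}[xshift=8.6cm]
\draw[gray,very thick] (-0.3,1)--(6.3,1);
\draw[gray,thin] (-0.3,0)--(6.3,0) (-0.3,-1)--(6.3,-1) (-0.3,2)--(6.3,2);
\draw[thick] (0,0)--(1,-1)--(2,0)--(3,-1)--(4,0)--(5,-1)--(6,0) node[above right] {$P$};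
\draw[thick,dashed] (0,0)--(1,0)--(2,-1)--(3,0)--(4,-1)--(5,0)--(6,-1) node[below right] {$Q$};
\draw[thick,dotted] (0,1)--(1,2)--(2,1)--(3,2)--(4,1)--(5,2)--(6,1) node[above right] {$\omega\setminus P$};
\end{scope}
\end{tikzpicture}
\caption{The heights $d_n(S)=|S\cap\{0,\dots,2n\}|-n$ for $0\le n\le 6$; the thick line is the ceiling at height $1$. Left: the complementary sets $P^+=\{0,3,4,7,8,\dots\}$ and $Q^+=\{1,2,5,6,\dots\}$ both stay at or below the ceiling and touch it infinitely often. Right: removing $0$ from $P^+$ and $1$ from $Q^+$ gives disjoint sets $P$ and $Q$ with lowered walks; the walk of $\omega\setminus P$, the mirror image of that of $P$ in the level $1/2$, rises above the ceiling.}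
\label{fig:walks}
\end{figure}

\section{Lowering a closed class of bases}\label{sec:lower}

Fix again an arbitrary admissible chain. To shrink the bases in a class $\mathcal C\subseteq\mathcal B$, we declare them dependent and keep all other members of $\mathcal J$ independent. For $B-x$ to become a base, not only $B$ but every set $B-x+y$ in $\mathcal J$ has to be declared dependent. This leads to the following condition. A class $\mathcal C\subseteq\mathcal B$ is \emph{closed} if $B\in\mathcal C$, $B'\in\mathcal B$ and $|B\triangle B'|<\infty$ imply $B'\in\mathcal C$.

\begin{proposition}\label{prop:matroid}
If $\mathcal C\subseteq\mathcal B$ is closed, then $\mathcal I=\mathcal J\setminus\mathcal C$ is the collection of independent sets of a matroid $M_{\mathcal C}$ on $\omega$. Its bases are exactly the sets in $\mathcal B\setminus\mathcal C$ and the sets $B-x$ with $B\in\mathcal C$ and $x\in B$.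
\end{proposition}

The case $\mathcal C=\emptyset$ is the finitary matroid of Section~\ref{sec:walks}. We first determine the maximal elements of $\mathcal I$, since both (I3) and (IM) rest on their description. Note that $\mathcal J\setminus\mathcal B\subseteq\mathcal I\subseteq\mathcal J$.

\begin{lemma}\label{lem:max}
If $\mathcal C\subseteq\mathcal B$ is closed, then the maximal elements of $\mathcal I=\mathcal J\setminus\mathcal C$ are exactly the sets in $\mathcal B\setminus\mathcal C$ and the sets $B-x$ with $B\in\mathcal C$ and $x\in B$.
\end{lemma}

\begin{proof}
A set in $\mathcal B\setminus\mathcal C$ lies in $\mathcal I$ and is maximal even in $\mathcal J$, by Lemma~\ref{lem:J}(a).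

Let $B\in\mathcal C$ and $x\in B$. Then $B-x\in\mathcal J$, and eventually $d_n(B-x)=d_n(B)-1\le0$, so $B-x\in\mathcal J\setminus\mathcal B\subseteq\mathcal I$. Let $T\in\mathcal J$ be a proper superset of $B-x$; we show $T\in\mathcal C$. Take $y\in T\setminus(B-x)$. Then $B-x+y\in\mathcal J$, and by \eqref{eq:shift} eventually $d_n(B-x+y)=d_n(B)$. Hence $B-x+y\in\mathcal B$, and $B-x+y\in\mathcal C$ because $\mathcal C$ is closed. By Lemma~\ref{lem:J}(a), $T=B-x+y$. So no proper superset of $B-x$ lies in $\mathcal I$.

Conversely, let $S$ be maximal in $\mathcal I$. If $S\in\mathcal B$, then $S\in\mathcal B\setminus\mathcal C$. If $S\notin\mathcal B$, Lemma~\ref{lem:J}(b) gives $y\notin S$ with $S+y\in\mathcal J$. By maximality $S+y\notin\mathcal I$, so $S+y\in\mathcal C$, and $S=(S+y)-y$ has the second form.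
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:matroid}]
By Lemma~\ref{lem:max} it remains to verify the four axioms.

\smallskip
\noindent\emph{(I1)} We have $d_n(\emptyset)=-n$, so $\emptyset\in\mathcal J\setminus\mathcal B\subseteq\mathcal I$.

\smallskip
\noindent\emph{(I2)} Let $T\subsetneq S\in\mathcal I$. Then $T\in\mathcal J$, and $T$ is not maximal in $\mathcal J$, so $T\notin\mathcal B$ by Lemma~\ref{lem:J}(a). Hence $T\in\mathcal I$.

\smallskip
\noindent\emph{(I3)} Let $S\in\mathcal I$ be non-maximal and $T\in\mathcal I$ maximal in $\mathcal I$. Since $S$ is not maximal in $\mathcal J$ either, $S\notin\mathcal B$. Let $m=m(S)$. We use twice that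
\begin{equation}\label{eq:notC}
S+y\notin\mathcal C\quad\text{for all } y\notin S,
\end{equation}
which holds because otherwise $S=(S+y)-y$ would be maximal in $\mathcal I$ by Lemma~\ref{lem:max}.

If there is $y\in T\setminus(S\cup A_m)$, then $S+y\in\mathcal J$ by Lemma~\ref{lem:J}(b), and $S+y\in\mathcal I$ by \eqref{eq:notC}. So it suffices to show that such a $y$ exists. The danger is a shrunken base $T=B-x$: it is maximal in $\mathcal I$ although its walk ends up below the ceiling, so it might have nothing to offer to $S$. We show that this would make $S$ a finite modification of $T$ of the same eventual height; closedness then makes $S$ maximal as well.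

Suppose, for a contradiction, that $T\setminus A_m\subseteq S$. For $n>m$, splitting $A_n$ into $A_m$ and $A_n\setminus A_m$ gives
\[
g(n):=d_n(S)-d_n(T)=\bigl(|S\cap A_m|-|T\cap A_m|\bigr)+\bigl|(S\setminus T)\cap(A_n\setminus A_m)\bigr| .
\]
The first term is nonnegative: for $m\ge0$ it equals $d_m(S)-d_m(T)=1-d_m(T)$, and for $m=-1$ it is $0$. The second term is nonnegative and nondecreasing in $n$. So $g$ is nonnegative and nondecreasing.

For $n>m$ we obtain $d_n(T)\le d_n(S)\le0$, so $T\notin\mathcal B$. By Lemma~\ref{lem:max}, $T=B-x$ for some $B\in\mathcal C$ and $x\in B$, and by \eqref{eq:shift}, $d_n(T)=0$ infinitely often. For every $n>m$ with $d_n(T)=0$ we have $0\le g(n)=d_n(S)\le 0$. Thus $g$ vanishes infinitely often and, being nonnegative and nondecreasing, vanishes identically. This has two consequences. The second term vanishes for all $n>m$, so $(S\setminus T)\setminus A_m=\emptyset$; together with $T\setminus A_m\subseteq S$ this gives $S\triangle T\subseteq A_m$. And $d_n(S)=d_n(T)$ for $n>m$, so $d_n(S)=0$ infinitely often.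

By Lemma~\ref{lem:J}(b) there is $y\notin S$ with $S+y\in\mathcal J$. Eventually $d_n(S+y)=d_n(S)+1$, so $S+y\in\mathcal B$. The set $S+y$ differs from $B$ in finitely many elements, so $S+y\in\mathcal C$ because $\mathcal C$ is closed. This contradicts \eqref{eq:notC}.

\smallskip
\noindent\emph{(IM)} Let $I\subseteq X\subseteq\omega$ with $I\in\mathcal I$. We first extend $I$ maximally in $\mathcal J$ and then step back if necessary. Start with the current set $I$, run through the elements of $X\setminus I$ in increasing order, and add each one if the result stays in $\mathcal J$. Let $J$ be the union of the sets obtained. Since $A_n$ is finite, $J\cap A_n$ is contained in one of these sets, so $d_n(J)\le 1$ for every $n$, and $J\in\mathcal J$. Moreover $J$ is maximal among the members of $\mathcal J$ between $I$ and $X$. Indeed, if $J\subsetneq J'\subseteq X$ with $J'\in\mathcal J$ and $y\in J'\setminus J$, then at the turn of $y$ the current set together with $y$ was a subset of $J'$, so $y$ would have been added.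

If $J\notin\mathcal C$, then $J\in\mathcal I$, and $J$ is as required because $\mathcal I\subseteq\mathcal J$. If $J\in\mathcal C$, then $J\ne I$ since $I\notin\mathcal C$. Let $x$ be the least element of $J\setminus I$. Then $I\subseteq J-x\subseteq X$, and $J-x$ is maximal in $\mathcal I$ by Lemma~\ref{lem:max}.
\end{proof}

The proof uses no form of the axiom of choice: the only infinite sequence of decisions, in (IM), follows the order of $\omega$. The next two examples show that (I3) needs both of its ingredients, closedness and Lemma~\ref{lem:J}(b).

\begin{example}[closedness is needed]
Take the standard chain and $\mathcal C=\{\mathrm{Ev}\}$. The set $T=\mathrm{Ev}-0+1$ has walk $0,1,1,\dots$, so it lies in $\mathcal B\setminus\mathcal C$ and is maximal in $\mathcal J\setminus\mathcal C$. The set $S=\mathrm{Ev}-4$ is not maximal, since $S+3$ has walk $1,1,1,\dots$ and differs from $\mathrm{Ev}$. But $T\setminus S=\{1,4\}$, where $S+1\supseteq\{0,1,2\}$ has height $2$ at time $1$ and $S+4=\mathrm{Ev}\in\mathcal C$. So (I3) fails.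
\end{example}

\begin{example}[the finitary matroid matters]
By Lemma~\ref{lem:J}(b), a member of $\mathcal J$ that is not maximal can be extended by all but finitely many of the elements outside it. The matroid $F$ lacks this property, and the construction fails for it. Declare dependent all transversals that differ from $\mathrm{Od}$ in finitely many elements. Then $T=\mathrm{Od}-1$ becomes maximal, since its only proper supersets independent in $F$ are $T+0$ and $T+1$. The set $S=\mathrm{Ev}-0$ is not maximal, since $\mathrm{Ev}$ remains independent. But for every $y\in T\setminus S=\{3,5,\dots\}$ the set $S+y$ contains the pair $\{y-1,y\}$. So (I3) fails.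
\end{example}

\section{Copies of one matroid}\label{sec:copies}

For an arbitrary admissible chain, the class singled out in Section~\ref{sec:walks} is
\[
\mathcal C_{\mathrm{osc}}=\{B\in\mathcal B: d_n(B)\le0\text{ infinitely often}\},
\]
the bases whose walks oscillate between the ceiling and lower levels. Call $S\in\mathcal J$
\begin{itemize}
\item \emph{steady} if $d_n(S)=1$ eventually;
\item \emph{lowered} if $d_n(S)\le0$ eventually, $d_n(S)=0$ infinitely often, and $d_n(S)<0$ infinitely often.
\end{itemize}

\begin{lemma}\label{lem:osc}
The class $\mathcal C_{\mathrm{osc}}$ is closed, and the bases of $M_{\mathcal C_{\mathrm{osc}}}$ are exactly the steady sets and the lowered sets.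
\end{lemma}

\begin{proof}
Let $B,B'\in\mathcal B$ differ in finitely many elements. By \eqref{eq:shift}, $d_n(B')-d_n(B)$ is eventually a constant, and the constant is $0$ because $\limsup_n d_n=1$ for both sets. So the two walks eventually agree, and $B\in\mathcal C_{\mathrm{osc}}$ implies $B'\in\mathcal C_{\mathrm{osc}}$.

We apply Proposition~\ref{prop:matroid}. A set lies in $\mathcal B\setminus\mathcal C_{\mathrm{osc}}$ exactly if it lies in $\mathcal J$ and its height is at most $0$ only finitely often, that is, exactly if it is steady. If $B\in\mathcal C_{\mathrm{osc}}$ and $x\in B$, then eventually $d_n(B-x)=d_n(B)-1$, and the conditions $d_n(B)\le1$ always, $d_n(B)=1$ infinitely often and $d_n(B)\le 0$ infinitely often turn into the three conditions for $B-x$ to be lowered. Conversely, let $S$ be lowered. Then $S\in\mathcal J\setminus\mathcal B$, so Lemma~\ref{lem:J}(b) gives $y\notin S$ with $S+y\in\mathcal J$. Eventually $d_n(S+y)=d_n(S)+1$, which equals $1$ infinitely often and is at most $0$ infinitely often. So $S+y\in\mathcal C_{\mathrm{osc}}$ and $S=(S+y)-y$.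
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=M_{\mathcal C_{\mathrm{osc}}}$ for the standard chain $A_n=\{0,\dots,2n\}$. By \eqref{eq:evod}, $\mathrm{Ev}$ and $\mathrm{Od}+0$ are steady, so they form a base covering. By \eqref{eq:PQ}, the disjoint sets $P$ and $Q$ are lowered, so they form a base packing.

Suppose that $S$ and $\omega\setminus S$ are both bases of $N$. If one of them is lowered, then its height is negative at some time, and by \eqref{eq:reflect} the height of the other is at least $2$ at that time, which is impossible for a member of $\mathcal J$. So both are steady, and their heights eventually add up to $2$, contrary to \eqref{eq:reflect}. Hence there is no base partitioning. No step, here or in the results used, requires the axiom of choice.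
\end{proof}

For $k$ copies the chain has to be rebalanced. If $k$ sets partition $\omega$, their heights add up to $|A_n|-kn$. We want this number to be one less than the total height $k$ of $k$ steady sets, as in \eqref{eq:reflect}, and this dictates $|A_n|=kn+k-1$.

\begin{proof}[Proof of Theorem~\ref{thm:k}]
Let $A_n=\{0,1,\dots,kn+k-2\}$. Then $|A_n|=kn+k-1\ge2n+1$ because $k\ge 2$, so the chain is admissible. Let $N_k=M_{\mathcal C_{\mathrm{osc}}}$ for this chain, and let $R_j=\{j+ki:i\in\omega\}$ for $0\le j\le k-1$. For $j\le k-2$ we have $j+ki\le kn+k-2$ exactly if $i\le n$, and for $j=k-1$ exactly if $i\le n-1$. Therefore, for all $n$,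
\[
d_n(R_j)=1\quad(0\le j\le k-2),\qquad d_n(R_{k-1})=0 .
\]

\emph{Covering.} The $k$ sets $R_0,\dots,R_{k-2}$ and $R_{k-1}+0$ have constant height $1$, since $0\in A_0\setminus R_{k-1}$. They are steady and their union is $\omega$.

\emph{Packing.} We place a copy of the packing $(P,Q)$ on the last two residue classes. Let $R=R_{k-2}\cup R_{k-1}$ and let $\varphi\colon\omega\to R$ be the order isomorphism. The set $A_n\cap R$ is an initial segment of $R$ with $(n+1)+n$ elements, so $\varphi$ maps $\{0,\dots,2n\}$ onto it. Hence $|\varphi(S)\cap A_n|=|S\cap\{0,\dots,2n\}|$ for every $S\subseteq\omega$, and the walks of $\varphi(P)$ and $\varphi(Q)$ are those in \eqref{eq:PQ}. So $\varphi(P)$ and $\varphi(Q)$ are disjoint lowered subsets of $R$, and together with the steady sets $R_0,\dots,R_{k-3}$ they form a packing of $k$ bases.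

\emph{No partitioning.} Suppose that bases $S_1,\dots,S_k$ partition $\omega$ and that exactly $t$ of them are steady. Then
\[
\sum_{i=1}^k d_n(S_i)=|A_n|-kn=k-1\quad\text{for all }n .
\]
Eventually the steady sets contribute exactly $t$ to the sum and each lowered set contributes at most $0$, so $t\ge k-1$. If $t=k$, the sum is eventually $k$, a contradiction. If $t=k-1$, the only lowered set has height $0$ eventually, although its height is negative infinitely often.
\end{proof}

\section{A single matroid outside the finitary and cofinitary world}\label{sec:mixed}

We return to the standard chain $A_n=\{0,\dots,2n\}$ and look for a closed class $\mathcal C'$ such that $M_{\mathcal C'}$ and $F$ form a counterexample. In a partitioning, the base of $M_{\mathcal C'}$ is the complement of a transversal and so is itself a transversal. The task is thus to arrange that no transversal is a base. The set $A_n$ consists of the pairs $\{2i,2i+1\}$ with $i<n$ and the element $2n$, so a transversal $C$ satisfies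
\begin{equation}\label{eq:transversal}
d_n(C)=1\ \text{ if } 2n\in C,\qquad d_n(C)=0\ \text{ if } 2n\notin C .
\end{equation}
Hence every transversal lies in $\mathcal J$, and it lies in $\mathcal B$ exactly if it contains infinitely many even numbers, that is, if it differs from $\mathrm{Od}$ in infinitely many elements. All these transversals must go into $\mathcal C'$. The remaining transversals are finite modifications of $\mathrm{Od}$ and must not arise as shrunken bases, so finite modifications of $\mathrm{Od}$ must stay out of $\mathcal C'$. We therefore take
\[
\mathcal C'=\{B\in\mathcal B: B\triangle\mathrm{Od}\text{ is infinite}\},\qquad N'=M_{\mathcal C'} .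
\]
The class $\mathcal C'$ is closed, since a finite change of $B$ changes $B\triangle\mathrm{Od}$ in only finitely many elements.

\begin{proof}[Proof of Theorem~\ref{thm:F}]
By \eqref{eq:evod}, $\mathrm{Od}+0\in\mathcal B\setminus\mathcal C'$ and $\mathrm{Ev}\in\mathcal C'$. By Proposition~\ref{prop:matroid}, $\mathrm{Od}+0$ and $\mathrm{Ev}-0$ are bases of $N'$. The transversals $\mathrm{Od}$ and $\mathrm{Ev}$ are bases of $F$. Hence $(\mathrm{Od},\,\mathrm{Ev}-0)$ is a base packing and $(\mathrm{Ev},\,\mathrm{Od}+0)$ is a base covering of $(F,N')$.

Suppose that $(\omega\setminus C,\,C)$ is a base partitioning. Then $C$ is a transversal and a base of $N'$, and Proposition~\ref{prop:matroid} leaves two cases. If $C\in\mathcal B\setminus\mathcal C'$, then $C\triangle\mathrm{Od}$ is finite, so eventually $2n\notin C$, and $d_n(C)=0$ eventually by \eqref{eq:transversal}; this contradicts $C\in\mathcal B$. If $C=B-x$ with $B\in\mathcal C'$, then eventually $d_n(C)=d_n(B)-1\le0$, so eventually $2n\notin C$ by \eqref{eq:transversal}, and $2n+1\in C$ because $C$ is a transversal. Thus $C\triangle\mathrm{Od}$ is finite, hence so is $B\triangle\mathrm{Od}$, contrary to $B\in\mathcal C'$.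
\end{proof}

The pair $(F,N')$ can be transported to every infinite ground set and padded with trivial matroids. Recall that a \emph{loop} is an element that lies in no base, and that in the \emph{free} matroid on a set all subsets are independent. A matroid consisting of loops and a free matroid are direct sums of matroids on one element.

\begin{proof}[Proof of Theorem~\ref{thm:EK}]
Suppose first that $E$ is finite or $|K|\le1$, and that a family has a base packing and a base covering. If $E$ is finite, the count \eqref{eq:count} shows that the packing is a partitioning. If $|K|=1$, the covering is a single base equal to $E$, which is a partitioning. If $K=\emptyset$, the covering forces $E=\emptyset$, and the empty family is a partitioning.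

Now let $E$ be infinite and let $i_0\ne i_1$ be elements of $K$. Identifying a countably infinite subset of $E$ with $\omega$, we may assume $\omega\subseteq E$. Let $M_{i_0}$ be the direct sum of $N'$ and the matroid on $E\setminus\omega$ consisting of loops, let $M_{i_1}$ be the direct sum of $F$ and the free matroid on $E\setminus\omega$, and let $M_i$ consist of loops for all other $i$. All members except $M_{i_0}$ are direct sums of matroids on at most two elements. A choice of one base from each member consists of a base $C$ of $N'$ for $i_0$, a set $B\cup(E\setminus\omega)$ with $B$ a base of $F$ for $i_1$, and the empty set for all other $i$. These sets are pairwise disjoint exactly if $B\cap C=\emptyset$, and their union is $E$ exactly if $B\cup C=\omega$. So the family has a base packing, covering or partitioning if and only if $(F,N')$ has one, and Theorem~\ref{thm:F} completes the proof.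
\end{proof}

\begin{remark}[distance from finitary matroids]
The \emph{finitarization} of a matroid $M$ is the collection of all sets whose finite subsets are all independent in $M$. For every admissible chain and every closed $\mathcal C$, the finitarization of $M_{\mathcal C}$ is $\mathcal J$. Indeed, the walk of a finite set tends to $-\infty$, so finite subsets of a member of $\mathcal J$ lie in $\mathcal J\setminus\mathcal B\subseteq\mathcal I$; conversely, if all the sets $S\cap A_n$ are independent, then $d_n(S)=d_n(S\cap A_n)\le1$ for all $n$. The maximal elements of $\mathcal J$ are the sets in $\mathcal B$, and by Proposition~\ref{prop:matroid} every base of $M_{\mathcal C}$ becomes such a set after adding at most one element. On the other hand, each $B\in\mathcal C$ is an infinite circuit of $M_{\mathcal C}$, because it is dependent and every $B-x$ is a base. For $N$, $N_k$ and $N'$ the class $\mathcal C$ is nonempty, so these matroids are not finitary, but they miss being finitary by a single element: they are ``$1$-nearly finitary''. The conclusion of Theorem~\ref{thm:A} thus fails already when one member of the family has this form and all others are both finitary and cofinitary.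
\end{remark}

\begin{thebibliography}{1}

\bibitem{EGJKP}
Joshua Erde, Pascal Gollin, Attila Jo\'o, Paul Knappe, Max Pitz,
\emph{Base partition for mixed families of finitary and cofinitary matroids},
arXiv:1910.05601 (2019).

\end{thebibliography}
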